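\title{A smoothly bounded pseudoconvex domain whose squeezing function is not bounded away from zero}

\begin{abstract}
We construct a bounded pseudoconvex domain in $\mathbb{C}^2$ with $\mathcal{C}^\infty$ boundary whose squeezing function tends to zero along a sequence of points. The domain is a Hartogs domain that contains, at smaller and smaller scales, larger and larger pieces of the Riemann surface of $\log(\zeta^2-1)$. This surface carries no nonconstant bounded holomorphic function, which makes the Carath\'eodory metric small along these pieces, while Jensen's formula and Landau's theorem keep the Kobayashi metric bounded below. A flat perturbation gives, in every dimension $n\ge2$, an example that is strictly pseudoconvex at all boundary points but one.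
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega$ be a bounded domain in $\mathbb{C}^n$. We write $B(z,r)$ for the Euclidean ball with center $z$ and radius $r$, and $\mathbb{B}^n=B(0,1)$; in one variable, $D(a,r)$ is a disc and $\mathbb{D}=D(0,1)$. A holomorphic embedding $f\colon\Omega\to\mathbb{B}^n$ is an injective holomorphic map; its image is open and its inverse is holomorphic. For $p\in\Omega$ and an embedding $f$ with $f(p)=0$ put
\[
\sigma_\Omega(p,f)=\sup\{r>0: B(0,r)\subset f(\Omega)\},\qquad \sigma_\Omega(p)=\sup_f\sigma_\Omega(p,f).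
\]
The \emph{squeezing function} $\sigma_\Omega$ measures how round $\Omega$ can be made, by a holomorphic change of coordinates, when it is seen from $p$: some copy of $\Omega$ lies between two balls centered at the image of $p$, with ratio of radii nearly $\sigma_\Omega(p)$. It is invariant under biholomorphisms and at most $1$, and the embedding $z\mapsto(z-p)/\operatorname{diam}\Omega$ gives
\[
\sigma_\Omega(p)\ge \operatorname{dist}(p,\partial\Omega)/\operatorname{diam}\Omega>0 .
\]
So $\sigma_\Omega$ can become small only near the boundary, and one asks which boundaries allow this.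

Recall the terms. The domain $\Omega$ is \emph{of class $\mathcal{C}^\infty$} if it has a smooth \emph{defining function}: a real $\mathcal{C}^\infty$ function $\rho$ on a neighborhood $W$ of $\overline\Omega$ with $\Omega=\{\rho<0\}$ in $W$ and $d\rho\ne0$ on $\partial\Omega$. The Levi form of $\rho$ at $z$ is $\mathcal{L}_\rho(z;v)=\sum_{k,l}\rho_{z_k\bar z_l}(z)v_k\bar v_l$. Such a domain is \emph{pseudoconvex} if $\mathcal{L}_\rho(b;v)\ge0$ for every $b\in\partial\Omega$ and every complex tangent vector $v$, that is, every $v$ with $\sum_k\rho_{z_k}(b)v_k=0$; it is \emph{strictly pseudoconvex at $b$} if the inequality is strict for all such $v\ne0$. A smooth function is (strictly) plurisubharmonic if its Levi form is nonnegative (positive) on all nonzero vectors, so a plurisubharmonic defining function makes $\Omega$ pseudoconvex. The following question comes from \cite{Thu}.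

\begin{quote}
\emph{Let $\Omega\subset\mathbb{C}^2$ be a bounded pseudoconvex domain of class $\mathcal{C}^\infty$. Is there a constant $c>0$ with $\sigma_\Omega(z)\ge c$ for all $z\in\Omega$?}
\end{quote}

The simplest cases suggest that there is. Automorphisms move any point of the ball or the polydisc to the origin, so $\sigma_{\mathbb{B}^n}\equiv1$, and $\sigma_{\mathbb{D}^n}\ge1/\sqrt n$ because $B(0,1/\sqrt n)\subset n^{-1/2}\mathbb{D}^n\subset\mathbb{B}^n$. These are the two extremes of boundary geometry: the Levi form is positive on the sphere and vanishes on the faces of the polydisc. If a bounded $\mathcal{C}^2$ domain is strictly pseudoconvex at every boundary point, then $\sigma_\Omega\to1$ at the boundary \cite{DGZ16}. Moreover, the easy examples in which $\sigma_\Omega$ does tend to zero violate one of the two hypotheses.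

\begin{example}\label{ex:holes}
Let $\Omega$ be $(\mathbb{D}\setminus\{0\})\times\mathbb{D}$ or the shell $\{\frac12<|Z|<1\}\subset\mathbb{C}^2$, let $\Omega'$ be $\mathbb{D}^2$ or $\mathbb{B}^2$ respectively, and let $b\in\partial\Omega\cap\Omega'$. An embedding $f\colon\Omega\to\mathbb{B}^2$ with $f(p)=0$ extends to a holomorphic map $F$ on $\Omega'$ with $|F|\le1$, by Riemann's theorem in the first case and by Hartogs' theorem and the maximum principle in the second. The point $F(b)$ is not in $f(\Omega)$: if $F(b)=f(a)$, take an open $U\ni a$ in $\Omega$ with $b\notin\overline U$; then $f$ maps points of $\Omega\setminus U$ near $b$ into the open set $f(U)$, against injectivity. Hence $\sigma_\Omega(p,f)\le|F(b)|$. If $B(b,2s)\subset\Omega'$ and $|p-b|<s$, the Schwarz lemma on $B(p,s)$ gives $|F(b)|\le|p-b|/s$. So $\sigma_\Omega(p)\to0$ as $p\to b$. The first domain has the plurisubharmonic exhaustion $-\log|z_1|-\log(1-|z_1|^2)-\log(1-|z_2|^2)$ but is not of class $\mathcal{C}^\infty$; the second is of class $\mathcal{C}^\infty$, but the Levi form of $\frac14-|Z|^2$ is negative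 on the inner sphere.
\end{example}

In both cases $\Omega$ has a hole that bounded holomorphic functions do not see. We show that a smooth pseudoconvex boundary can imitate such holes at a sequence of scales tending to zero, so that the answer to the question is no. The effect is measured by two invariant metrics. For a domain $\Omega\subset\mathbb{C}^n$, a point $p\in\Omega$ and $v\in\mathbb{C}^n$, the infinitesimal Carath\'eodory and Kobayashi metrics are
\begin{align*}
C_\Omega(p;v)&=\sup\{|dg_p(v)|: g\in\mathcal{O}(\Omega,\mathbb{D})\},\\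
K_\Omega(p;v)&=\inf\{1/\tau:\tau>0,\ \exists\, G\in\mathcal{O}(\mathbb{D},\Omega),\ G(0)=p,\ G'(0)=\tau v\},
\end{align*}
where $\mathcal{O}(A,B)$ is the set of holomorphic maps from $A$ to $B$. The first is small when bounded functions vary slowly in the direction $v$; the second is large when no large analytic disc passes through $p$ in that direction.

\begin{theorem}\label{thm:main}
There is a bounded pseudoconvex domain $\Omega\subset\mathbb{C}^2$ of class $\mathcal{C}^\infty$, with points $p_j\in\Omega$ and vectors $v_j\ne0$, such that $C_\Omega(p_j;v_j)\to0$ and $K_\Omega(p_j;v_j)\ge c>0$. Consequently $\sigma_\Omega(p_j)\to0$.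
\end{theorem}

\begin{theorem}\label{thm:onepoint}
For every $n\ge2$ there is a bounded domain $\widetilde\Omega\subset\mathbb{C}^n$ with $\mathcal{C}^\infty$ boundary, having a smooth plurisubharmonic defining function and strictly pseudoconvex at every boundary point except one point $P$, such that for some points $p_j\to P$ and vectors $v_j\ne0$
\[
C_{\widetilde\Omega}(p_j;v_j)/K_{\widetilde\Omega}(p_j;v_j)\to0 .
\]
In particular $\sigma_{\widetilde\Omega}(p_j)\to0$.
\end{theorem}

The exceptional set in Theorem~\ref{thm:onepoint} cannot be reduced further. If it is empty, the result of \cite{DGZ16} quoted above gives $\sigma>\frac12$ off a compact subset of the domain, and on that subset $\sigma$ has a positive minimum because it is continuous and positive \cite{DGZ12}.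

Section~\ref{sec:metrics} reduces the problem to the two metrics. Section~\ref{sec:model} shows the idea on an unbounded model and lists what has to change. Sections~\ref{sec:liouville}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:onepoint} proves Theorem~\ref{thm:onepoint}.

\section{The two metrics and Landau's theorem}\label{sec:metrics}

It is hard to bound $\sigma_\Omega$ from above directly, since this requires control of all embeddings into the ball. The metrics replace embeddings by scalar functions and discs. At the center of a ball of radius $r$ both metrics equal $|v|/r$, so a domain squeezed between two concentric balls has comparable metrics at the center.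

\begin{lemma}\label{lem:squeeze}
For a bounded domain $\Omega\subset\mathbb{C}^n$, $p\in\Omega$ and $v\ne0$, we have $\sigma_\Omega(p)\,K_\Omega(p;v)\le C_\Omega(p;v)$.
\end{lemma}

\begin{proof}
Let $f\colon\Omega\to\mathbb{B}^n$ be an embedding with $f(p)=0$ and $B(0,r)\subset f(\Omega)$. Since $df_p$ is invertible, $A=|df_p(v)|>0$; put $u=df_p(v)/A$. The function $g=\langle f,u\rangle$ maps $\Omega$ to $\mathbb{D}$ and $dg_p(v)=A$, so $C_\Omega(p;v)\ge A$. The disc $G(\xi)=f^{-1}(r\xi u)$ has $G(0)=p$ and $G'(0)=(df_p)^{-1}(ru)=(r/A)v$, so $K_\Omega(p;v)\le A/r$. Hence $rK_\Omega(p;v)\le C_\Omega(p;v)$, and we take the supremum over $r$ and $f$.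
\end{proof}

Lower bounds for $K$ will come from omitted values. \emph{Landau's theorem} says that for each compact $E\subset\mathbb{C}\setminus\{0,1\}$ there is a constant $L(E)$ such that every holomorphic $g\colon\mathbb{D}\to\mathbb{C}\setminus\{0,1\}$ with $g(0)\in E$ has $|g'(0)|\le L(E)$. (The Schwarz lemma bounds $|g'(0)|$ times the density of the hyperbolic metric of $\mathbb{C}\setminus\{0,1\}$ at $g(0)$, and this density is positive and continuous.) Throughout the paper
\[
L=L\big(\overline{D(\tfrac12,\tfrac14)}\big),\qquad c=\frac1{8L}.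
\]

\begin{lemma}\label{lem:landau}
Let $|b|\le\frac12$, and let $\zeta$ be holomorphic on $D(0,\frac14)$ with $\zeta(0)=0$. If $\zeta$ omits the values $1+b$ and $-1+b$, then $|\zeta'(0)|\le1/c$.
\end{lemma}

\begin{proof}
The function $g(\xi)=\frac12\big(1+b-\zeta(\xi/4)\big)$ on $\mathbb{D}$ omits $0$ and $1$, satisfies $|g(0)-\frac12|=|b|/2\le\frac14$, and has $g'(0)=-\zeta'(0)/8$.
\end{proof}

\section{An unbounded model}\label{sec:model}

Let $X=\mathbb{C}\setminus\{1,-1\}$. Bounded holomorphic functions on $X$ are constant by the theorems of Riemann and Liouville, while Lemma~\ref{lem:landau} bounds the size of discs in $X$ through $0$. Thus $C_X(0;1)=0<K_X(0;1)$. The punctures are the source of this gap, and a smooth domain has none. The first observation is that in $\mathbb{C}^2$ the punctures need not be removed from the domain. Let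
\[
M=\{(\zeta,\omega)\in\mathbb{C}^2:|\omega(\zeta^2-1)|<1\},\qquad p=(0,-\tfrac12),\qquad v=(1,0).
\]
This domain contains the lines $\zeta=\pm1$. Nevertheless $C_M(p;v)=0$ and $K_M(p;v)\ge c$.

\emph{Functions.} The map $F(\zeta)=\big(\zeta,\frac1{2(\zeta^2-1)}\big)$ sends $X$ into $M$, with $F(0)=p$ and $F'(0)=v$. For $g\in\mathcal{O}(M,\mathbb{D})$ the function $g\circ F$ is bounded on $X$, hence constant, and $dg_p(v)=(g\circ F)'(0)=0$.

\emph{Discs.} Let $G=(\zeta,\omega)\colon\mathbb{D}\to M$ have $G(0)=p$ and $G'(0)=\tau v$. Then $h=\omega\cdot(\zeta^2-1)$ maps $\mathbb{D}$ to $\mathbb{D}$ and $h(0)=\frac12$. If $h(\xi)=0$, the Schwarz--Pick lemma gives $\frac12=|h(0)|\le|\xi|$. So $\zeta$ omits $\pm1$ on $D(0,\frac12)$, and Lemma~\ref{lem:landau} gives $\tau\le1/c$.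

A disc may cross the lines $\zeta=\pm1$, but one that starts at $p$ cannot do so quickly. Two features are essential. The point must not lie deep inside $M$: at $(0,0)$ the discs $\xi\mapsto(\tau\xi,0)$ give $K_M((0,0);v)=0$. And two poles are needed: in $\{|\omega\zeta|<1\}$ the discs $\xi\mapsto(e^{\tau\xi},\frac12e^{-\tau\xi})$ lie on the analog of the curve $F(X)$ for every $\tau>0$.

The model has the form $\{\log|\omega|+\varphi(\zeta)<0\}$ with the subharmonic weight $\varphi=\log|\zeta^2-1|$. To obtain a single bounded smooth domain we build a smooth weight $\varphi$ that contains a rescaled copy of $\log|\zeta^2-1|$ on each disc of a shrinking sequence. This forces three changes.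
\begin{enumerate}
\item The $j$th copy lives on a bounded disc and its poles are smoothed. So only a part of $X$ survives; as $j\to\infty$ these parts exhaust $X$, and $C=0$ becomes $C\to0$.
\item The derivatives of a rescaled copy are large, so it enters with a small coefficient $\delta_j$. The curve $F(X)$ is then replaced by the graph of the multivalued function $\mathrm{const}\cdot(\zeta^2-1)^{-\delta_j}$. All these graphs are parametrized by one surface, that of $\log(\zeta^2-1)$, and we need a Liouville theorem for it.
\item The function $h$ no longer exists. Jensen's formula, averaged over the smoothed poles, replaces the Schwarz--Pick lemma.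
\end{enumerate}

\section{The Riemann surface of $\log(\zeta^2-1)$}\label{sec:liouville}

Let
\[
\widetilde X=\{(\zeta,s)\in X\times\mathbb{C}: e^s=\zeta^2-1\},\qquad \pi(\zeta,s)=\zeta,\qquad T(\zeta,s)=(\zeta,s+2\pi i).
\]
The map $\pi\colon\widetilde X\to X$ is a covering, the pull-back of $\exp\colon\mathbb{C}\to\mathbb{C}\setminus\{0\}$ under $\zeta\mapsto\zeta^2-1$, and its fibers are the orbits of $T$. We use $\zeta$ as a local coordinate; $s$ is locally a branch of $\log(\zeta^2-1)$, and $\operatorname{Re}s=\log|\zeta^2-1|$. The surface $\widetilde X$ is connected. Indeed, lifting paths of $X$ joins every point to the fiber over $\frac32$, and if $(\frac32,s_0)$ is in this fiber, then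
\[
\theta\mapsto\big(1+\tfrac12e^{i\theta},\ s_0+i\theta+\operatorname{Log}(2+\tfrac12e^{i\theta})-\log\tfrac52\big),\qquad0\le\theta\le2\pi,
\]
is a path in $\widetilde X$ from $(\frac32,s_0)$ to $T(\frac32,s_0)$. Here $\operatorname{Log}$ is the principal branch.

The Liouville property does not pass from $X$ to all of its coverings, since the universal covering of $X$ is the disc. The proof below uses that the covering group of $\widetilde X$ is generated by the single map $T$.

\begin{proposition}\label{prop:liouville}
Every bounded holomorphic function $f$ on $\widetilde X$ is constant.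
\end{proposition}

\begin{proof}
It suffices to show that $g=f\circ T-f$ vanishes, for then $f$ descends to a bounded holomorphic function on $X$. Let $m=\sup|g|$. We want to apply the maximum principle to $g$, but the supremum need not be attained: a maximizing sequence may escape toward $1$, $-1$ or $\infty$, or run off along the fibers. The first step excludes the former; the second compensates for the latter by translating back with powers of $T$.

\emph{Step 1: $m=\sup_{\pi^{-1}(E)}|g|$, where $E=\{|\zeta|\le3,\ |\zeta-1|\ge\frac12,\ |\zeta+1|\ge\frac12\}$.} Over $X\setminus E$ the surface consists of four half-planes.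
\begin{itemize}
\item Over $0<|\zeta-1|<\frac12$ the function $t=s-\operatorname{Log}(\zeta+1)$ satisfies $e^t=\zeta-1$. It maps the preimage biholomorphically onto $\{\operatorname{Re}t<\log\frac12\}$, with inverse $t\mapsto(1+e^t,\,t+\operatorname{Log}(2+e^t))$.
\item Over $0<|\zeta+1|<\frac12$ take $t=s-i\pi-\operatorname{Log}(1-\zeta)$. Then $e^t=\zeta+1$, the image is the same half-plane, and the inverse is $t\mapsto(-1+e^t,\,t+i\pi+\operatorname{Log}(2-e^t))$.
\item Over $|\zeta|>3$ the function $t=\frac12\big(s-\operatorname{Log}(1-\zeta^{-2})\big)$ satisfies $e^{2t}=\zeta^2$, so $\zeta=\pm e^t$. The preimage is the disjoint union of two copies of $\{\operatorname{Re}t>\log3\}$, parametrized by $t\mapsto(\pm e^t,\,2t+\operatorname{Log}(1-e^{-2t}))$.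
\end{itemize}
Each parametrization is holomorphic on a neighborhood of the closed half-plane and maps the boundary line into $\pi^{-1}(E)$. By the Phragm\'en--Lindel\"of principle, a bounded holomorphic function $u$ on a half-plane, continuous on its closure, is bounded by the supremum of $|u|$ on the boundary line: on $\{\operatorname{Re}t>0\}$ apply the maximum principle to $u(t)/(1+\epsilon t)$, which tends to $0$ at infinity, and let $\epsilon\to0$. Applied to $g$, this proves Step 1.

\emph{Step 2: $m=0$.} The set $\widetilde E=\{(\zeta,s)\in\widetilde X:\zeta\in E,\ 0\le\operatorname{Im}s\le2\pi\}$ is compact, because $\operatorname{Re}s=\log|\zeta^2-1|$ is bounded on $E$, and its $T$-translates cover $\pi^{-1}(E)$. Choose $y_k\in\widetilde E$ and integers $n_k$ with $|g(T^{n_k}y_k)|\to m$. By compactness and Montel's theorem we may assume that $y_k\to y$ and $f\circ T^{n_k}\to f_\infty$ locally uniformly. Then $g\circ T^{n_k}\to g_\infty=f_\infty\circ T-f_\infty$ locally uniformly, so $|g_\infty|\le m=|g_\infty(y)|$. Since $\widetilde X$ is connected, $g_\infty$ is a constant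 $\gamma$ with $|\gamma|=m$. Thus $f_\infty(T^Ny)=f_\infty(y)+N\gamma$ for all $N\ge1$. As $f_\infty$ is bounded, $\gamma=0$.
\end{proof}

For $j\ge1$ let $\varepsilon_j=\frac1{j+1}$ and $R_j=j+2$, let $q=(0,i\pi)\in\widetilde X$, and let
\[
Y_j=\{(\zeta,s)\in\widetilde X:\ |\zeta|<R_j,\ |\zeta-1|>\varepsilon_j,\ |\zeta+1|>\varepsilon_j,\ |\operatorname{Im}s|<j+4\}.
\]
These open sets contain $q$, and every compact subset of $\widetilde X$ lies in $Y_j$ for all large $j$. The restriction on $\operatorname{Im}s$ is needed only in Section~\ref{sec:onepoint}.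

\begin{corollary}\label{cor:eta}
The numbers $\eta_j=\sup\{|h'(q)|:h\in\mathcal{O}(Y_j,\mathbb{D})\}$, where $h'$ is the derivative with respect to $\zeta$, tend to zero.
\end{corollary}

\begin{proof}
Otherwise there are $\eta>0$ and, for infinitely many $j$, functions $h_j\in\mathcal{O}(Y_j,\mathbb{D})$ with $|h_j'(q)|\ge\eta$. By Montel's theorem and a diagonal argument, a subsequence converges locally uniformly on $\widetilde X$ to a bounded holomorphic function $h$ with $|h'(q)|\ge\eta$. This contradicts Proposition~\ref{prop:liouville}.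
\end{proof}

The numbers $\eta_j$ do not involve the coefficients $\delta_j$. This matters, because $\delta_j$ is chosen after $\varepsilon_j$ and $R_j$ and may be extremely small.

\section{The Hartogs domain and its leaves}\label{sec:domain}

\subsection*{The weight}
We smooth the logarithm in a way that keeps it exact away from the pole and keeps it an average of logarithms. Let $\nu$ be a probability measure on $\mathbb{C}$ with a smooth radial density supported in $\{|a|\le1\}$, and for $0<\varepsilon\le1$ let
\[
\ell_\varepsilon(y)=\int\log|y-\varepsilon a|\,d\nu(a).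
\]
As a convolution of $\log|\cdot|$ with a smooth compactly supported density, $\ell_\varepsilon$ is smooth and subharmonic. For $|y|>\varepsilon$ the function $a\mapsto\log|y-\varepsilon a|$ is harmonic near $\{|a|\le1\}$, so the mean value property and the radial symmetry of $\nu$ give $\ell_\varepsilon(y)=\log|y|$; by continuity this holds for $|y|\ge\varepsilon$. Put
\[
\psi_j(\zeta)=\ell_{\varepsilon_j}(\zeta-1)+\ell_{\varepsilon_j}(\zeta+1).
\]
Then $\psi_j(\zeta)=\log|\zeta^2-1|$ when $|\zeta-1|\ge\varepsilon_j$ and $|\zeta+1|\ge\varepsilon_j$.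

The $j$th copy is placed at $x_j$ with scale $r_j$:
\[
x_j=2^{-j},\qquad r_j=2^{-2j-3},\qquad D_j=D(x_j,R_jr_j),\qquad \Psi_j(z)=\psi_j\Big(\frac{z-x_j}{r_j}\Big).
\]
Since $(j+2)2^{-j}\le\frac32$, we have $R_jr_j\le\frac3{16}\,2^{-j}$. Hence $D_j\subset\mathbb{D}$ and $0\notin D_j$, and the discs are pairwise disjoint: for $i>j$ the radii add up to at most $9\cdot2^{-j-5}<2^{-j-1}\le x_j-x_i$. The function $\Psi_j$ is harmonic off the closed discs of radius $\varepsilon_jr_j\le r_j/2$ about $x_j\pm r_j$, which lie in $D_j$ because $R_j\ge3$.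

Let $\|u\|_k$ be the largest of the suprema over $\overline{D(0,3)}$ of the real partial derivatives of $u$ of order at most $k$, and set
\[
\delta_j=\frac{4^{-j}}{1+\|\Psi_j\|_j},\qquad \varphi=\sum_{j\ge1}\delta_j\Psi_j\quad\text{on }D(0,3).
\]
For $j\ge k$ we have $\|\delta_j\Psi_j\|_k\le4^{-j}$. So the series converges in every $\mathcal{C}^k$, and $\varphi$ is smooth and bounded. Two properties of $\varphi$ carry the proof.
\begin{itemize}
\item[(a)] The functions $\varphi$ and $\varphi-\delta_j\Psi_j=\sum_{i\ne j}\delta_i\Psi_i$ are subharmonic on $D(0,3)$.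
\item[(b)] The function $\varphi-\delta_j\Psi_j$ is harmonic on $D_j$, as a uniform limit of functions harmonic there. Since $D_j$ is a disc,
\begin{equation}\label{eq:H}
\varphi=\operatorname{Re}H_j+\delta_j\Psi_j\ \text{ on }D_j,\qquad H_j\in\mathcal{O}(D_j,\mathbb{C}),\quad\operatorname{Im}H_j(x_j)=0 .
\end{equation}
\end{itemize}
Property (b) says that over $D_j$ the substitution $\omega\mapsto\omega e^{H_j(z)}$ removes all other copies; it produces the leaves. Property (a) controls discs, which are free to leave $D_j$.

\subsection*{The domain}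
The set $\{\log|\omega|+\varphi(z)<0\}$ has to be closed up smoothly in the $z$-direction without changing it over $\mathbb{D}$. Let $\lambda\colon\mathbb{R}\to[0,\infty)$ vanish on $(-\infty,1]$ and satisfy $\lambda''(t)=Ae^{-1/(t-1)}$ for $t>1$, with $A>0$ chosen so that $\lambda(4)=1$. Then $\lambda$ is smooth and convex, and $\lambda,\lambda'>0$ on $(1,\infty)$. For later use we allow extra variables: with coordinates $(z,\omega,z'')\in\mathbb{C}\times\mathbb{C}\times\mathbb{C}^{n-2}$, let
\[
\rho_n=|\omega|^2e^{2\varphi(z)}+\lambda(|z|^2)+|z''|^2-1\quad\text{on }\{|z|<3\}.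
\]

\begin{lemma}\label{lem:rho}
For $n\ge2$ the function $\rho_n$ is smooth and plurisubharmonic, the set $\{\rho_n\le0\}$ is compact, and $d\rho_n\ne0$ on $\{\rho_n=0\}$.
\end{lemma}

\begin{proof}
A convex nondecreasing function of a plurisubharmonic function is plurisubharmonic. This applies to $|\omega|^2e^{2\varphi}=\exp(2\log|\omega|+2\varphi)$ and to $\lambda(|z|^2)$. If $\rho_n\le0$, then $\lambda(|z|^2)\le1=\lambda(4)$, so $|z|\le2$; also $|z''|\le1$ and $|\omega|\le e^{-\varphi(z)}$, which is bounded. Suppose that $\rho_n=0$ and $d\rho_n=0$ at some point. From $\partial_\omega\rho_n=\bar\omega e^{2\varphi}$ and $\partial_{z''}\rho_n=\overline{z''}$ we get $\omega=0$ and $z''=0$. Then $\lambda(|z|^2)=1$, so $|z|=2$, and $\partial_z\rho_n=\lambda'(4)\bar z\ne0$, a contradiction.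
\end{proof}

Let $\rho=\rho_2$ and $\Omega=\{(z,\omega):|z|<3,\ \rho<0\}$. This set is connected: if $(z,\omega)\in\Omega$, the segment to $(z,0)$ lies in $\Omega$, and $\Omega\cap\{\omega=0\}$ is the disc $|z|<2$. By Lemma~\ref{lem:rho}, $\Omega$ is a bounded pseudoconvex domain of class $\mathcal{C}^\infty$. Since $\lambda\ge0$,
\begin{equation}\label{eq:neg}
\log|\omega|+\varphi(z)<0\quad\text{on }\Omega,
\end{equation}
and for $|z|<1$ this inequality is equivalent to $(z,\omega)\in\Omega$.

\subsection*{The leaves}
On $Y_j$ we have $\psi_j(\zeta)=\log|\zeta^2-1|=\operatorname{Re}s$, so by \eqref{eq:H} the weight is the real part of the holomorphic function $H_j+\delta_js$. Define the holomorphic map $F_j\colon Y_j\to\mathbb{C}^2$,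
\[
F_j(\zeta,s)=\big(z,\ \exp(-H_j(z)-\delta_j\log2-\delta_js)\big),\qquad z=x_j+r_j\zeta\in D_j .
\]
Along $F_j$ we have $\log|\omega|=-\operatorname{Re}H_j(z)-\delta_j\log2-\delta_j\Psi_j(z)$, that is,
\begin{equation}\label{eq:depth}
\log|\omega|+\varphi(z)=-\delta_j\log2\quad\text{on }F_j(Y_j).
\end{equation}
As $D_j\subset\mathbb{D}$, this gives $F_j(Y_j)\subset\Omega$. We call $F_j(Y_j)$ the $j$th \emph{leaf}. Its depth $\delta_j\log2$ is proportional to the strength $\delta_j$ of the poles, as for the factor $\frac12$ in the model, where $\delta=1$. Put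
\[
p_j=F_j(q),\qquad v_j=dF_j(q)(\partial_\zeta).
\]
The $z$-component of $p_j$ is $x_j$, and that of $v_j$ is $r_j\ne0$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The Carath\'eodory metric}
If $g\in\mathcal{O}(\Omega,\mathbb{D})$, then $g\circ F_j\in\mathcal{O}(Y_j,\mathbb{D})$ and $dg_{p_j}(v_j)=(g\circ F_j)'(q)$. Hence $C_\Omega(p_j;v_j)\le\eta_j\to0$ by Corollary~\ref{cor:eta}. Only the inclusion $F_j(Y_j)\subset\Omega$ was used.

\subsection*{The Kobayashi metric}
Let $G=(z(\cdot),\omega(\cdot))\colon\mathbb{D}\to\Omega$ be holomorphic with $G(0)=p_j$ and $G'(0)=\tau v_j$, $\tau>0$. Put $\zeta(\xi)=(z(\xi)-x_j)/r_j$, so that $\zeta(0)=0$ and $\zeta'(0)=\tau$. We show that $\tau\le1/c$. The function $\zeta$ may well take the values $\pm1$ near $0$, since the poles have been spread over discs of radius $\varepsilon_j$. We prove instead that it omits some pair of values in these discs.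

Let $V(\xi)=\log|\omega(\xi)|+\varphi(z(\xi))$; it plays the role of $\log|h|$ in the model. By \eqref{eq:neg} and \eqref{eq:depth}, $V<0$ on $\mathbb{D}$ and $V(0)=-\delta_j\log2$. The function
\[
W=V-\delta_j\,\psi_j\circ\zeta=\log|\omega(\cdot)|+(\varphi-\delta_j\Psi_j)(z(\cdot))
\]
is subharmonic on $\mathbb{D}$ by property (a), because a subharmonic function composed with a holomorphic function is subharmonic. Let $\mathcal{M}$ denote the mean over the circle $|\xi|=\frac12$. The inequality $W(0)\le\mathcal{M}(W)$ and $\mathcal{M}(V)\le0$ give $-\delta_j\log2-\delta_j\psi_j(0)\le-\delta_j\mathcal{M}(\psi_j\circ\zeta)$. The factor $\delta_j$ cancels, thanks to the choice of depth: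
\begin{equation}\label{eq:mean}
\mathcal{M}(\psi_j\circ\zeta)-\psi_j(0)\le\log2 .
\end{equation}

The left side counts how often $\zeta$ hits the smoothed poles. For $\beta\ne0$ the function $\zeta-\beta$ does not vanish at $0$, and Jensen's formula reads
\[
\mathcal{M}(\log|\zeta-\beta|)-\log|\beta|=N(\beta),\qquad N(\beta)=\sum_{|\xi|<1/2,\ \zeta(\xi)=\beta}\log\frac{1}{2|\xi|}\ \ge0,
\]
the sum being taken with multiplicities. By definition
\[
\psi_j(\zeta)=\int\big(\log|\zeta-(1+\varepsilon_ja)|+\log|\zeta-(-1+\varepsilon_ja)|\big)\,d\nu(a),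
\]
and $\pm1+\varepsilon_ja\ne0$ for $|a|\le1$ because $\varepsilon_j\le\frac12$. With $\zeta=\zeta(\xi)$ the integrand is bounded above on $\{|\xi|=\frac12\}\times\{|a|\le1\}$, so $\mathcal{M}$ and $\int d\nu$ may be interchanged, and \eqref{eq:mean} becomes
\[
\int\big(N(1+\varepsilon_ja)+N(-1+\varepsilon_ja)\big)\,d\nu(a)\le\log2 .
\]
Since $\nu$ is a probability measure on $\{|a|\le1\}$, there is $a$ with $|a|\le1$ such that $b=\varepsilon_ja$ satisfies $N(1+b)+N(-1+b)\le\log2$. All terms of these sums are nonnegative, so each solution $\xi\in D(0,\frac12)$ of $\zeta(\xi)=\pm1+b$ has $\log\frac1{2|\xi|}\le\log2$, that is, $|\xi|\ge\frac14$. Thus $\zeta$ omits $1+b$ and $-1+b$ on $D(0,\frac14)$, and $|b|\le\frac12$. Lemma~\ref{lem:landau} gives $\tau\le1/c$. Therefore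
\begin{equation}\label{eq:K}
K_\Omega(p_j;v_j)\ge c\quad\text{for all }j .
\end{equation}

By Lemma~\ref{lem:squeeze}, $\sigma_\Omega(p_j)\le C_\Omega(p_j;v_j)/K_\Omega(p_j;v_j)\le\eta_j/c\to0$. This proves Theorem~\ref{thm:main}. \qed

\section{A single weakly pseudoconvex point}\label{sec:onepoint}

The boundary of $\Omega$ contains the curves obtained from the leaves by $\omega\mapsto2^{\delta_j}e^{i\theta}\omega$, so it is far from strictly pseudoconvex. To prove Theorem~\ref{thm:onepoint} we shrink the domain. This cannot lower the Kobayashi metric, and the bound for the Carath\'eodory metric survives as long as the leaves stay inside. We therefore add to $\rho_n$ a nonnegative function that is strictly plurisubharmonic off one point $P$ and is smaller on the $j$th leaf than the depth $1-4^{-\delta_j}$ of that leaf, measured by $-\rho_n$. This requires the leaves to shrink to $P$ and the added function to be very flat at $P$. Identify $\mathbb{C}^2$ with $\{z''=0\}\subset\mathbb{C}^n$ and let $P=(0,e^{-\varphi(0)},0)$.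

\begin{lemma}\label{lem:shrink}
The numbers $d_j=\sup_{Y_j}|F_j-P|$ are positive and finite, and $d_j\to0$.
\end{lemma}

\begin{proof}
Write $F_j=(z,\omega)$. Then $z\in D_j$, so $0<|z|<2^{1-j}$, and $d_j>0$. By \eqref{eq:depth}, $|\omega|=2^{-\delta_j}e^{-\varphi(z)}$; this is bounded, and it tends to $e^{-\varphi(0)}$ uniformly on $Y_j$ because $\delta_j\le4^{-j}$ and $\varphi$ is continuous at $0$. An argument of $\omega$ is $-\operatorname{Im}H_j(z)-\delta_j\operatorname{Im}s$. On $D_j$,
\[
|H_j'|=|\nabla\operatorname{Re}H_j|\le\sum_{i\ne j}|\nabla(\delta_i\Psi_i)|\le\sqrt2\sum_{i\ge1}4^{-i}<1 ,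
\]
so $\operatorname{Im}H_j(x_j)=0$ gives $|\operatorname{Im}H_j|\le R_jr_j\to0$. Finally $\delta_j|\operatorname{Im}s|\le4^{-j}(j+4)\to0$ on $Y_j$.
\end{proof}

The last estimate is the reason for the restriction on $\operatorname{Im}s$ in $Y_j$. Without it $\delta_j\operatorname{Im}s$ would be unbounded, and the leaf would wind around the circle $|\omega|=e^{-\varphi(0)}$.

\begin{lemma}\label{lem:flat}
Let $\mu\colon(0,1]\to(0,1]$ be nondecreasing. There is a smooth convex function $\Theta$ on $\mathbb{R}$ with $\Theta=0$ on $(-\infty,0]$, with $\Theta,\Theta'>0$ on $(0,\infty)$, and with $\Theta\le\mu$ on $(0,1]$.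
\end{lemma}

\begin{proof}
Let $\chi(t)=e^{-1/t}$ for $t>0$ and $\chi(t)=0$ for $t\le0$. This function is smooth, at most $1$, and each of its derivatives is bounded on $\mathbb{R}$. Put $c_k=2^{-k}\mu(2^{-k})$ and $\theta(t)=\sum_{k\ge1}c_k\chi(t-2^{-k})$. Since $\sum c_k<\infty$, the series converges uniformly with all derivatives. So $\theta$ is smooth, zero for $t\le0$, and positive for $t>0$. Let $\Theta(t)=\int_0^t(t-u)\theta(u)\,du$, so that $\Theta''=\theta$; all claims but the last follow. Let $2^{-m}<t\le2^{-m+1}$ with $m\ge1$. The terms with $k<m$ vanish on $[0,t]$, so by monotonicity of $\mu$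
\[
\Theta(t)\le\frac{t^2}2\sum_{k\ge m}c_k\le\frac{t^2}2\,2^{1-m}\mu(2^{-m})\le\mu(t).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:onepoint}]
\emph{The perturbation.} Let $\mu(t)=\frac12\min\big(\{1\}\cup\{1-4^{-\delta_j}:d_j^2\ge t\}\big)$ for $0<t\le1$. The set is finite because $d_j\to0$, so $\mu>0$; it shrinks as $t$ grows, so $\mu$ is nondecreasing. Take $\Theta$ from Lemma~\ref{lem:flat}. Then
\begin{equation}\label{eq:theta}
\Theta(d_j^2)\le\tfrac12(1-4^{-\delta_j})\quad\text{whenever }d_j\le1,
\end{equation}
and all properties of $\Theta$ persist when it is multiplied by a constant in $(0,1]$. With $Z=(z,\omega,z'')$ put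
\[
Q(Z)=\Theta(|Z-P|^2),\qquad\widetilde\rho=\rho_n+Q\quad\text{on }\{|z|<3\}.
\]

\emph{Smooth boundary.} There is $\gamma>0$ with $|d\rho_n|\ge\gamma$ on $\{-\gamma\le\rho_n\le0\}$; otherwise points with $-\frac1k\le\rho_n\le0$ and $|d\rho_n|<\frac1k$ would accumulate in the compact set $\{\rho_n\le0\}$ at a point with $\rho_n=0$ and $d\rho_n=0$, against Lemma~\ref{lem:rho}. Multiply $\Theta$ by a small constant so that $Q\le\gamma/2$ and $|dQ|\le\gamma/2$ on $\{\rho_n\le0\}$. If $\widetilde\rho=0$, then $\rho_n=-Q\le0$, hence $-\gamma\le\rho_n\le0$ and $|d\widetilde\rho|\ge\gamma/2$. The set $\{\widetilde\rho\le0\}$ is a closed subset of $\{\rho_n\le0\}$, hence compact, and $\widetilde\rho(P)=\rho_n(P)=0$.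

We need a connected set. At each $b$ with $\widetilde\rho(b)=0$ the function $\widetilde\rho$ is one of a system of real local coordinates, so $b$ has an open neighborhood $U_b$ with $U_b\cap\{\widetilde\rho<0\}$ connected and $b$ in its closure. Let $\widetilde\Omega$ be the component of $\{\widetilde\rho<0\}$ that contains $U_P\cap\{\widetilde\rho<0\}$; then $P\in\partial\widetilde\Omega$. If $b\in\partial\widetilde\Omega$, then $\widetilde\rho(b)=0$, and the connected set $U_b\cap\{\widetilde\rho<0\}$ meets $\widetilde\Omega$, so it lies in $\widetilde\Omega$. Hence $\widetilde\rho$ is a defining function for $\widetilde\Omega$ on the neighborhood $\widetilde\Omega\cup\bigcup_{b\in\partial\widetilde\Omega}U_b$ of its closure.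

\emph{Levi form.} For $v\in\mathbb{C}^n$ and $t=|Z-P|^2$,
\[
\mathcal{L}_Q(Z;v)=\Theta''(t)\,|\langle v,Z-P\rangle|^2+\Theta'(t)\,|v|^2\ge\Theta'(t)\,|v|^2 .
\]
So $\widetilde\rho$ is plurisubharmonic, strictly so off $P$, and $\widetilde\Omega$ is strictly pseudoconvex at all boundary points other than $P$. At $P$ it is not. Near $P$ we have $\rho_n=e^{2u}+|z''|^2-1$ with $u=\log|\omega|+\varphi(z)$ and $u(P)=0$, and $Q$ vanishes at $P$ with its first and second derivatives. Choose $v=(1,a,0)$ with $\partial u_P(v)=\varphi_z(0)+\frac a2e^{\varphi(0)}=0$. Then $v$ is complex tangent, and $\mathcal{L}_{\widetilde\rho}(P;v)=4|\partial u_P(v)|^2+2\varphi_{z\bar z}(0)=0$, because every $\Psi_i$ is harmonic near $0\notin D_i$.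

\emph{The metrics.} On $F_j(Y_j)$ we have $|z|<1$, $z''=0$ and, by \eqref{eq:depth}, $|\omega|^2e^{2\varphi}=4^{-\delta_j}$. If $d_j\le1$, then \eqref{eq:theta} and the monotonicity of $\Theta$ give
\[
\widetilde\rho\le4^{-\delta_j}-1+\Theta(d_j^2)\le-\tfrac12(1-4^{-\delta_j})<0\quad\text{on }F_j(Y_j).
\]
By Lemma~\ref{lem:shrink}, $F_j(Y_j)\subset U_P$ for large $j$, so $F_j(Y_j)\subset\widetilde\Omega$, and $p_j\to P$. We discard the finitely many other $j$. The argument at the start of Section~\ref{sec:proof} gives $C_{\widetilde\Omega}(p_j;v_j)\le\eta_j$. The projection $\Pi(z,\omega,z'')=(z,\omega)$ maps $\widetilde\Omega$ into the domain $\Omega$ of Theorem~\ref{thm:main}, because $\rho\circ\Pi\le\rho_n\le\widetilde\rho$, and it fixes $p_j$ and $v_j$. If $G\colon\mathbb{D}\to\widetilde\Omega$ has $G(0)=p_j$ and $G'(0)=\tau v_j$, then $\Pi\circ G$ is a disc in $\Omega$ with the same data, so \eqref{eq:K} gives $K_{\widetilde\Omega}(p_j;v_j)\ge c$. Therefore $C_{\widetilde\Omega}(p_j;v_j)/K_{\widetilde\Omega}(p_j;v_j)\le\eta_j/c\to0$, and $\sigma_{\widetilde\Omega}(p_j)\to0$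 by Lemma~\ref{lem:squeeze}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGZ12}
Deng, Guan and Zhang, Pacific J. Math. \textbf{257} (2012).

\bibitem{DGZ16}
Deng, Guan and Zhang, Trans. AMS \textbf{368} (2016).

\bibitem{Thu}
Ninh Van Thu, \emph{Properties of squeezing functions on $h$-extendible domains}, arXiv:2509.10774 (2025).

\end{thebibliography}
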